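\title{The sharp range of Fourier extension estimates for the additive Brownian sheet}

\begin{abstract}
Let $W(t)=W^1(t_1)+\dots+W^k(t_k)$ be the additive Brownian sheet on $[0,1]^k$ and let $\mu$ be the lift of Lebesgue measure to its graph in $\mathbb{R}^{k+1}$. We prove that, almost surely, the extension estimate $\|\widehat{f\mu}\|_{L^q(\mathbb{R}^{k+1})}\lesssim\|f\|_{L^p(\mu)}$ holds if and only if $q=\infty$, or $q<\infty$ and $q>(1+\frac1{2k})\max\{2,p'\}$. This answers a question of Fraser and de Orellana. The main step is an $L^2\to L^{2+1/k}$ estimate on strips of height $R$ with a loss of $R^\varepsilon$. It combines a moment bound for a fixed set of frequencies with a multiscale recursion, in which a fine frequency pattern has to serve many independent pieces of the paths at once.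
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Fix an integer $k\ge1$ and let $W^1,\dots,W^k\colon[0,1]\to\mathbb{R}$ be independent standard Brownian motions: each $W^i$ is almost surely continuous, starts at $0$, has independent increments, and $W^i(t)-W^i(s)\sim N(0,t-s)$ for $t>s$. The \emph{additive Brownian sheet} is the random function
\[
W(t)=\sum_{i=1}^kW^i(t_i),\qquad t=(t_1,\dots,t_k)\in[0,1]^k .
\]
Write $\gamma(t)=(t,W(t))$. The \emph{surface measure} on the graph $\gamma([0,1]^k)\subset\mathbb{R}^{k+1}$ is the lift of Lebesgue measure: $\mu(E)$ is the $k$-dimensional Lebesgue measure of $\{t\in[0,1]^k:\gamma(t)\in E\}$ for Borel sets $E\subset\mathbb{R}^{k+1}$. It is a random probability measure.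

Composition with $\gamma$ identifies $L^p(\mu)$ isometrically with $L^p([0,1]^k)$. With $e(x)=e^{-2\pi ix}$, the Fourier transform of $f\mu$ then becomes
\[
Tf(\xi,\eta)=\int_{[0,1]^k}f(t)\,e\bigl(\xi\cdot t+\eta W(t)\bigr)\,dt,\qquad(\xi,\eta)\in\mathbb{R}^k\times\mathbb{R},
\]
and $\widehat\mu=T1$. Let $p\in[1,\infty]$ and $q\in(2,\infty]$, with H\"older conjugates $p'$ and $q'$. For a given realization of $W$, the \emph{extension estimate} is the statement that there is a finite constant $c$ with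
\begin{equation}\label{eq:ext}
\|Tf\|_{L^q(\mathbb{R}^{k+1})}\le c\,\|f\|_{L^p([0,1]^k)}\qquad\text{for all }f\in L^p([0,1]^k).
\end{equation}
The constant may depend on the realization but not on $f$, and $f$ may be chosen after the paths are known. By the identity $\int\widehat g\,f\,d\mu=\int g\,\widehat{f\mu}$ and duality, \eqref{eq:ext} is equivalent to the restriction estimate $\|\widehat g\|_{L^{p'}(\mu)}\le c\|g\|_{L^{q'}(\mathbb{R}^{k+1})}$ for Schwartz functions $g$, which are dense in $L^{q'}$.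

Two remarks locate the question. First, $|Tf|\le\|f\|_1\le\|f\|_p$, so \eqref{eq:ext} always holds for $q=\infty$. Second, at each height $\eta$ the function $Tf(\cdot,\eta)$ is the Fourier transform of $f\,e(\eta W)$, so Plancherel's theorem gives
\begin{equation}\label{eq:planch}
\int_{\mathbb{R}^k}|Tf(\xi,\eta)|^2\,d\xi=\|f\|_2^2\qquad\text{for every }\eta .
\end{equation}
Hence $T1\notin L^2(\mathbb{R}^{k+1})$, and since $|T1|\le1$ also $T1\notin L^q$ for $q<2$; this is why we take $q>2$. If $W$ were constant, $|Tf|$ would not depend on $\eta$ and no finite $q$ would be possible. An estimate with $q<\infty$ therefore measures how well the oscillation of $W$ spreads the fixed mass \eqref{eq:planch} over larger and larger sets of $\xi$ as $|\eta|$ grows, uniformly in $f$.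

For which $(p,q)$ does \eqref{eq:ext} hold almost surely? This question was posed by Fraser and de Orellana \cite{FO}, who obtained partial results.

\subsection{Results}

Throughout, $q_j=2+\frac1j=\frac{2j+1}j$ for integers $j\ge1$.

\begin{theorem}\label{thm:main}
Almost surely, simultaneously for all $p\in[1,\infty]$ and $q\in(2,\infty]$, the estimate \eqref{eq:ext} holds if and only if
\[
q=\infty,\qquad\text{or}\qquad q<\infty\ \text{ and }\ q>\Bigl(1+\frac1{2k}\Bigr)\max\{2,p'\}.
\]
\end{theorem}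

Thus \eqref{eq:ext} holds almost surely exactly for these pairs, and for every other pair it fails with probability one. For finite $q$ the condition reads $q>q_k$ and $q>(1+\frac1{2k})p'$. The two inequalities coincide at $p=2$, and the second theorem describes the corner $(p,q)=(2,q_k)$.

\begin{theorem}\label{thm:endpoint}
Almost surely, for every $\varepsilon>0$ there is a finite constant $C_\omega$ such that for all $f\in L^2([0,1]^k)$:
\begin{itemize}
\item[(i)] $\|Tf\|_{L^{q_k}(\mathbb{R}^k\times[\eta_0,\eta_0+R])}\le C_\omega R^\varepsilon\|f\|_2$ for all $R\ge1$ and $\eta_0\in\mathbb{R}$;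
\item[(ii)] $|\{|Tf|>\Lambda\}|\le C_\omega\Lambda^{-q_k-\varepsilon}$ if $\|f\|_2=1$ and $0<\Lambda<1$.
\end{itemize}
Almost surely, estimate \textup{(i)} fails if $R^\varepsilon$ is replaced by $1$.
\end{theorem}

\subsection{Which answer to expect}\label{ss:heuristic}

Two test functions suggest the range. Take first $f=1$. Over an interval of length $h$ a Brownian path moves by about $\sqrt h$, so $e(\eta W^i)$ is nearly constant at scale $h=\eta^{-2}$, and the mass \eqref{eq:planch} at height $\eta$ sits in the box $|\xi_i|\lesssim\eta^2$. The $L^q$ norm is smallest when the mass is spread evenly over this box; then $|\widehat\mu|\approx|\eta|^{-k}$ on a set of volume $\eta^{2k}$, and $\int|\widehat\mu(\xi,\eta)|^q\,d\xi\approx|\eta|^{2k-kq}$. This is integrable at infinity exactly when $q>q_k$.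

Take next the indicator of a cube $Q$ of side $\rho$. If the graph over $Q$ stays within $\rho^a$ of an affine function, then $|Tf|\approx\rho^k$ on a parallelepiped of volume about $\rho^{-k-a}$, and \eqref{eq:ext} forces $\rho^{k-(k+a)/q}\lesssim\rho^{k/p}$, that is, $q\ge(1+\frac ak)p'$. A $C^2$ graph has $a=2$; a Brownian graph has $a=\frac12$. Equality is excluded in Theorem~\ref{thm:main} because, among the many cubes of side $\rho$, some carry a piece of the graph that is flatter than $\rho^{1/2}$ by any prescribed factor.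

Theorem~\ref{thm:main} says that these are the only obstructions. Its positive part follows from the bounds $L^2\to L^q$, $q>q_k$, by interpolation with the trivial bound $L^1\to L^\infty$.

\subsection{The method}

It is natural to try to deduce the $L^2\to L^q$ bound from the decay of $\widehat\mu$. The operator $TT^*$ is convolution with $\widehat\mu$, and $T\colon L^2\to L^q$ is bounded if and only if $TT^*\colon L^{q'}\to L^q$ is. For fixed $\theta$, convolution in $\xi$ with $\widehat\mu(\cdot,\theta)$ has norm $1$ on $L^2(\mathbb{R}^k)$ and norm $\sup_\xi|\widehat\mu(\xi,\theta)|$ from $L^1$ to $L^\infty$. Grant the decay $|\theta|^{-k}$ found above. Interpolation gives the norm $\min\{1,|\theta|^{-k}\}^{1-2/q}$ from $L^{q'}$ to $L^q$, and Young's inequality in $\eta$ asks for this function to lie in $L^{q/2}(\mathbb{R})$, which means $q>2+\frac2k$. So this argument stops short of $q_k=2+\frac1k$, and we proceed differently.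

By H\"older's inequality, an $L^2\to L^{q_k}$ bound implies $\|Tf\|_{L^2(E)}^2\lesssim|E|^{1/(2k+1)}\|f\|_2^2$ for all sets $E$ of frequencies, because $1-2/q_k=1/(2k+1)$; applied to level sets, such bounds give back the $L^{q_k}$ bound up to logarithms. After discretization at a scale $M$, the $L^2\to L^2(E)$ norm for a \emph{fixed} $E$ is the norm of a random matrix. Section~\ref{sec:fixed} bounds it by computing moments, with a failure probability $M^{-A}$ for any $A$. This does not suffice: the level sets of $Tf$ depend on the paths, and there are exponentially many sets $E$.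

Section~\ref{sec:rec} closes this gap by passing from a scale $r$ to the scale $Mr$, where $r$ may be a large power of $M$. The cube $[0,1]^k$ splits into many subcubes, each carrying a rescaled copy of the sheet, and the same set $E$ is tested against all of them. A set $E$ cannot be bad for too many independent copies, because probabilities then multiply and defeat the number of sets. The bad cubes therefore lie in few slabs, and over a slab the graph is a sheet of dimension $k-1$, which is handled by induction. Section~\ref{sec:strip} deduces Theorem~\ref{thm:endpoint}(i). In Section~\ref{sec:level} a weak decay bound for $\widehat\mu$ makes distant strips almost orthogonal, which gives the level-set estimate. Section~\ref{sec:nec} contains the counterexamples and Section~\ref{sec:proofs} assembles the proofs.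

\section{Conventions and standard facts}\label{sec:prelim}

A number is \emph{dyadic} if it belongs to $\{1,2,4,\dots\}$. Bars $|\cdot|$ denote absolute value, Lebesgue measure or cardinality. Constants $C$ depend only on $k$ and on the parameters shown as subscripts. The symbol $C_\omega$ denotes an almost surely finite random constant, which may depend on $k$ and on fixed exponents but never on $f$ or on a scale. Both may change from line to line. We use four properties of a standard Brownian motion $B$ on $[0,1]$.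
\begin{itemize}
\item[(B1)] If $\Delta\sim N(0,v)$, then $\mathbb{E}\,e(\theta\Delta)=\exp(-2\pi^2\theta^2v)$ and $\mathbb{E}|e(\theta\Delta)-1|^2\le4\pi^2\theta^2v$.
\item[(B2)] For $[a,a+\rho]\subset[0,1]$, the process $s\mapsto\rho^{-1/2}(B(a+\rho s)-B(a))$, $s\in[0,1]$, is a standard Brownian motion. For intervals with disjoint interiors these processes are independent.
\item[(B3)] (L\'evy's modulus of continuity.) Almost surely $|B(t)-B(s)|\le C_\omega\sqrt{|t-s|\log(4/|t-s|)}$ for $0<|t-s|\le1$. Since $x\log(4/x)$ increases on $(0,1]$, we get $|B(t)-B(s)|\le C_\omega\sqrt{h\log(4/h)}\le C_\omega h^{1/3}$ whenever $|t-s|\le h\le1$.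
\item[(B4)] For every $\kappa>0$, the probability $p_\kappa$ that $\sup B-\inf B\le\kappa$ on $[0,1]$ is positive.
\end{itemize}
To see (B4), choose an integer $m$ with $p_0=\mathbb{P}(\sup_{[0,1/m]}|B|\le\kappa/4)>0$, which is possible because $B$ is continuous at $0$. On each interval $[\frac{j-1}m,\frac jm]$ require that $|B-B(\frac{j-1}m)|\le\kappa/4$ and that the increment over the interval be $\le0$ if $B(\frac{j-1}m)\ge0$ and $\ge0$ otherwise. By symmetry and independence of increments this has probability at least $(p_0/2)^m$. On this event $|B(\frac jm)|\le\kappa/4$ for all $j$ by induction, so $|B|\le\kappa/2$ on $[0,1]$.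

We also use the Riesz--Thorin theorem: a linear operator on complex Lebesgue spaces that is bounded $L^{p_0}\to L^{r_0}$ and $L^{p_1}\to L^{r_1}$ is bounded $L^p\to L^r$ when $\frac1p=\frac{1-\theta}{p_0}+\frac\theta{p_1}$ and $\frac1r=\frac{1-\theta}{r_0}+\frac\theta{r_1}$ with $0<\theta<1$.

\section{The two obstructions}\label{sec:nec}

We make the two examples of Section~\ref{ss:heuristic} rigorous, including the endpoints. For $f=1$ and $q=q_k$ the heuristic gives the divergent integral $\int_1^\infty d\eta/\eta$. The divergence is only logarithmic, so we need the localization to $|\xi_i|\lesssim\eta^2$ without any loss. We prove it for most heights $\eta$ rather than for all.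

\begin{proposition}\label{prop:nec1}
Almost surely $\widehat\mu\notin L^{q_k}(\mathbb{R}^{k+1})$. Consequently \eqref{eq:ext} fails for all $p$ and all $q\le q_k$.
\end{proposition}

\begin{proof}
If \eqref{eq:ext} holds, then $\widehat\mu=T1\in L^q$, and for $q\le q_k$ this implies $\widehat\mu\in L^{q_k}$ because $|\widehat\mu|\le1$. So only the first claim needs a proof.

Fix $A\ge1$ and $\eta\ge1$, and put $X=A\eta^2\ge1$ and $\varphi_i=\mathbf{1}_{[0,1]}\,e(\eta W^i)$, a function on $\mathbb{R}$. Then $\|\widehat\varphi_i\|_2=1$ and $\widehat\mu(\xi,\eta)=\prod_i\widehat\varphi_i(\xi_i)$. High frequencies of $\varphi_i$ are controlled by its translates. For $|x|>X$,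
\[
X\int_0^{1/X}4\sin^2(\pi xh)\,dh=2-2\,\frac{\sin(2\pi x/X)}{2\pi x/X}\ge2-\frac1\pi\ge1,
\]
and $\|\varphi_i(\cdot+h)-\varphi_i\|_2^2=\int4\sin^2(\pi xh)|\widehat\varphi_i(x)|^2\,dx$ by Plancherel's theorem. Hence
\[
\int_{|x|>X}|\widehat\varphi_i(x)|^2\,dx\le X\int_0^{1/X}\|\varphi_i(\cdot+h)-\varphi_i\|_2^2\,dh .
\]
Let $0\le h\le1$. On $[-h,0)$ and on $(1-h,1]$ only one of $\varphi_i(t+h)$, $\varphi_i(t)$ is nonzero, and these intervals contribute $2h$. On $[0,1-h]$ the difference has modulus $|e(\eta(W^i(t+h)-W^i(t)))-1|$, so (B1) gives $\mathbb{E}\|\varphi_i(\cdot+h)-\varphi_i\|_2^2\le(2+4\pi^2\eta^2)h$. Therefore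
\[
\mathbb{E}\int_{|x|>X}|\widehat\varphi_i|^2\le\frac{1+2\pi^2\eta^2}X\le\frac{1+2\pi^2}A\le\frac{21}A .
\]

Let $V=\{\xi:|\xi_i|\le A\eta^2\text{ for all }i\}$. By the product formula, $\int_{\mathbb{R}^k\setminus V}|\widehat\mu(\xi,\eta)|^2\,d\xi\le\sum_i\int_{|x|>X}|\widehat\varphi_i|^2$, which has expectation at most $21k/A$. The total mass is $1$, so by Markov's inequality the event
\[
\mathcal{A}_\eta=\Bigl\{\int_V|\widehat\mu(\xi,\eta)|^2\,d\xi\ge\tfrac12\Bigr\}
\]
has probability at least $1-42k/A$. On $\mathcal{A}_\eta$, H\"older's inequality gives $\frac12\le(\int|\widehat\mu|^{q_k}d\xi)^{2/q_k}|V|^{1-2/q_k}$. Since $|V|=(2A\eta^2)^k$ and $k(q_k/2-1)=\frac12$,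
\begin{equation}\label{eq:slice}
\int_{\mathbb{R}^k}|\widehat\mu(\xi,\eta)|^{q_k}\,d\xi\ge2^{-q_k/2}(2A)^{-1/2}\,\eta^{-1}\qquad\text{on }\mathcal{A}_\eta .
\end{equation}

The function $\widehat\mu$ is jointly measurable in $(\omega,\xi,\eta)$, so $\mathbf{1}_{\mathcal{A}_\eta}$ is jointly measurable in $(\omega,\eta)$. For $1<Y\le\infty$ let $Z_Y=\int_1^Y\eta^{-1}\mathbf{1}_{\mathcal{A}_\eta}\,d\eta$. For finite $Y$ the variable $\log Y-Z_Y$ is nonnegative with expectation at most $\frac{42k}A\log Y$, so $\mathbb{P}(Z_Y\ge\frac12\log Y)\ge1-84k/A$. Since $Z_\infty\ge Z_Y$, letting $Y\to\infty$ gives $\mathbb{P}(Z_\infty=\infty)\ge1-84k/A$. By \eqref{eq:slice}, $Z_\infty=\infty$ implies $\widehat\mu\notin L^{q_k}$. As $A\ge1$ is arbitrary, $\mathbb{P}(\widehat\mu\notin L^{q_k})=1$.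
\end{proof}

\begin{proposition}\label{prop:nec2}
Almost surely, \eqref{eq:ext} fails for all $(p,q)$ with $q<\infty$ and $q\le(1+\frac1{2k})p'$.
\end{proposition}

\begin{proof}
Fix $\kappa>0$ and let $\rho=2^{-l}$. By (B2) and (B4), the probability that none of the $2^l$ intervals $J=[j\rho,(j+1)\rho]\subset[0,1]$ satisfies $\sup_JW^i-\inf_JW^i\le\kappa\rho^{1/2}$ equals $(1-p_\kappa)^{2^l}$, which is summable in $l$. By the Borel--Cantelli lemma, almost surely, for every $\kappa\in\{1,\frac12,\frac13,\dots\}$ there are $\rho=2^{-l}$ and intervals $J^1,\dots,J^k$ of length $\rho$ such that $W^i$ oscillates by at most $\kappa\rho^{1/2}$ on $J^i$. This event does not depend on $(p,q)$.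

Let $Q=\prod_iJ^i$, $f=\mathbf{1}_Q$, $t_0\in Q$ and $c_0=\frac1{16k}$. If $|\xi_i|\le c_0/\rho$ for all $i$ and $|\eta|\le c_0/(k\kappa\rho^{1/2})$, then for $t\in Q$
\[
2\pi\bigl|\xi\cdot(t-t_0)+\eta(W(t)-W(t_0))\bigr|\le2\pi(kc_0+c_0)\le\frac\pi4,
\]
so $|Tf(\xi,\eta)|\ge\rho^k\cos\frac\pi4\ge\frac12\rho^k$. The set of such $(\xi,\eta)$ has volume $(2c_0)^{k+1}k^{-1}\kappa^{-1}\rho^{-k-1/2}$, and $\|f\|_p^q=\rho^{kq/p}$. Hence \eqref{eq:ext} would give
\[
\kappa^{-1}\rho^{\,kq/p'-k-1/2}\le2^q\,k\,(2c_0)^{-k-1}c^q .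
\]
The hypothesis says $kq/p'\le k+\frac12$, so the power of $\rho\le1$ is at least $1$. Thus $\kappa^{-1}$ would be bounded, which is false as $\kappa\to0$.
\end{proof}

\section{A fixed set of frequencies}\label{sec:fixed}

\subsection{The discrete operator}

Let $n\ge1$ be an integer, $M=2^n$ and $N=M^2$. We sample time on the grid $\mathcal{P}$ and frequency on the grid $\Gamma$, where
\[
\mathcal{P}=\tfrac1N\{0,\dots,N-1\}^k,\qquad\Gamma=\{0,\dots,N-1\}^k\times\tfrac1n\{0,\dots,nM-1\}.
\]
The grid $\Gamma$ fills the box $[0,M^2)^k\times[0,M)$, whose shape reflects Brownian scaling. The vertical spacing is $1/n$ rather than $1$ to absorb the logarithm in (B3) later on. Note that $|\Gamma|=nM^{2k+1}\le M^{2k+2}$. Let $B(s)=\sum_iB^i(s_i)$ with independent standard Brownian motions $B^i$. For $a\in\ell^2(\mathcal{P})$ put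
\[
Sa(\nu,\eta)=\sum_{s\in\mathcal{P}}a(s)\,e\bigl(\nu\cdot s+\eta B(s)\bigr),\qquad(\nu,\eta)\in\Gamma,
\]
and for $E\subset\Gamma$ let $S_E\colon\ell^2(\mathcal{P})\to\ell^2(E)$ be given by $S_Ea=Sa|_E$.

\begin{lemma}\label{lem:fixed}
For all $\varepsilon,A>0$ there is $n_0=n_0(\varepsilon,A,k)$ such that for $n\ge n_0$ and every fixed nonempty $E\subset\Gamma$,
\[
\mathbb{P}\bigl(\|S_E\|^2>M^{2k+\varepsilon}|E|^{1/(2k+1)}\bigr)\le M^{-A}.
\]
\end{lemma}

The bound is attained at both extremes, up to the loss. If $|E|=1$, then $\|S_E\|^2=|\mathcal{P}|=M^{2k}$. If $E=\Gamma$, Parseval's identity at each of the $nM$ heights gives $\|S_\Gamma\|^2=nM^{2k+1}$, while $M^{2k}|\Gamma|^{1/(2k+1)}=n^{1/(2k+1)}M^{2k+1}$. The content of the lemma lies in tall thin sets. For the column $E=\{(\nu,\eta)\in\Gamma:\nu=0\}$, which has only $nM$ points, the flat function $B\equiv0$ and $a\equiv1$ would give $\|S_E\|^2\ge nM^{2k+1}$; the lemma says that the Brownian phases prevent this.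

\subsection{Reduction to a trace}

Let $x_s\in\mathbb{C}^E$ be the vector with entries $e(\nu\cdot s+\eta B(s))$, $(\nu,\eta)\in E$, so that $S_ES_E^*=\sum_{s\in\mathcal{P}}x_sx_s^*$. In the moment computation we shall order the times and sum over the gaps between them. To decouple the gaps we replace the sharp cutoff $s\in\mathcal{P}$ by an exponential weight, which turns each gap sum into a geometric series. Extend the $B^i$ to Brownian motions on $[0,\infty)$ (the probability in the lemma depends only on their law on $[0,1]$) and set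
\[
K=\sum_{s\in(N^{-1}\mathbb{Z}_{\ge0})^k}e^{-(s_1+\dots+s_k)}\,x_sx_s^* .
\]
Each $x_sx_s^*$ is positive semidefinite and $e^{-(s_1+\dots+s_k)}\ge e^{-k}$ on $\mathcal{P}$, so $S_ES_E^*\le e^kK$. The eigenvalues of $K$ are nonnegative, hence
\begin{equation}\label{eq:trace}
\|S_E\|^{2m}\le e^{km}\operatorname{tr}K^m\qquad\text{for every integer }m\ge2 .
\end{equation}
Because $B$ is additive, the entries of $K$ factor: for $u=(\nu,\eta)$ and $v=(\nu',\eta')$,
\[
K(u,v)=\prod_{i=1}^kK_i(u,v),\qquad K_i(u,v)=\sum_{j\ge0}e^{-j/N}\,e\bigl((\nu_i-\nu_i')\tfrac jN+(\eta-\eta')B^i(\tfrac jN)\bigr).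
\]
All series converge absolutely and uniformly in the paths, and $K_1,\dots,K_k$ are independent. With $u^{m+1}=u^1$,
\begin{equation}\label{eq:cycle}
\mathbb{E}\operatorname{tr}K^m=\sum_{u^1,\dots,u^m\in E}\ \prod_{i=1}^k\ \mathbb{E}\prod_{l=1}^mK_i(u^l,u^{l+1}).
\end{equation}
The geometric series that arise are estimated as follows. Let $|\Xi|_N$ be the distance from $\Xi$ to $N\mathbb{Z}$, and
\[
w(\Xi,\Theta)=\frac1{1+\Theta^2+|\Xi|_N}.
\]

\begin{lemma}\label{lem:geom}
Let $m\ge1$, $c\ge1$, $\Xi\in\mathbb{Z}$, $|\Theta|\le mM$ and $x=\exp\bigl(-(c+2\pi^2\Theta^2+2\pi i\,\Xi)/N\bigr)$. Then $|1-x|^{-1}\le8m^2N\,w(\Xi,\Theta)$.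
\end{lemma}

\begin{proof}
We use the modulus and the argument of $x$ separately. By concavity $1-e^{-y}\ge\frac12\min\{1,y\}$ for $y\ge0$, and $1+\Theta^2\le1+m^2N\le2m^2N$. Hence
\[
|1-x|\ge1-|x|\ge\tfrac12\min\Bigl\{1,\frac{1+\Theta^2}N\Bigr\}\ge\frac{1+\Theta^2}{4m^2N}.
\]
Write $x=|x|e^{i\alpha}$ with $|\alpha|=2\pi|\Xi|_N/N\le\pi$. If $|\alpha|\le\pi/2$, then $|1-x|$ is at least the distance $|\sin\alpha|\ge\frac2\pi|\alpha|=4|\Xi|_N/N$ from $1$ to the line $e^{i\alpha}\mathbb{R}$. If $|\alpha|\ge\pi/2$, then $\operatorname{Re}x\le0$ and $|1-x|\ge1\ge2|\Xi|_N/N$. Adding the two bounds, $1+\Theta^2+|\Xi|_N\le(4m^2+\frac12)N|1-x|\le8m^2N|1-x|$.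
\end{proof}

\subsection{The second moment for $k=1$}

The exponent $1/(2k+1)$ is already visible when $k=1$ and $m=2$. Here $\operatorname{tr}K^2=\sum_{u,v\in E}|K(u,v)|^2$. Put $\zeta=\nu-\nu'$ and $\theta=\eta-\eta'$, expand $|K(u,v)|^2$ as a sum over $j_1,j_2\ge0$, and write $j=\min\{j_1,j_2\}$ and $d=|j_1-j_2|$, so that $j_1+j_2=2j+d$. The random phase is $\pm\theta$ times an increment of variance $d/N$, and (B1) gives
\[
\mathbb{E}|K(u,v)|^2=\sum_{j\ge0}e^{-2j/N}\Bigl(\sum_{d\ge0}x^d+\sum_{d\ge1}\bar x^{\,d}\Bigr),\qquad x=\exp\bigl(-(1+2\pi^2\theta^2+2\pi i\zeta)/N\bigr).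
\]
By Lemma~\ref{lem:geom} this is at most $CN^2w(\zeta,\theta)$. Now fix $u$ and a dyadic $\rho$. The points $v\in E$ with $1+\theta^2+|\zeta|_N\le\rho^2$ lie in a parabolic box with at most $3\rho^2$ values of $\nu'$ and at most $3n\rho$ values of $\eta'$, so their number is at most
\[
\min\{|E|,\,9n\rho^3\}\le|E|^{1/3}(9n)^{2/3}\rho^2 .
\]
The exponents $\frac13$ and $\frac23$ are chosen so that the factor $\rho^2$ cancels the bound $w\le4\rho^{-2}$, which holds when $\rho$ is the least dyadic number with $1+\theta^2+|\zeta|_N\le\rho^2$. There are at most $Cn$ such values of $\rho$, so $\mathbb{E}\operatorname{tr}K^2\le Cn^{5/3}N^2|E|\cdot|E|^{1/3}$. The factor $|E|^{1/3}$ is the one we want. The factor $|E|$, from the free choice of $u$, is the price of replacing the norm by the trace; for the $m$-th moment it enters $\|S_E\|^2$ only to the power $1/m$.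

\subsection{Proof of Lemma~\ref{lem:fixed}}

Fix $m\ge2$; constants $C_m$ depend on $m$ and $k$.

\emph{One coordinate.} Fix $u^l=(\nu^l,\eta^l)\in E$ for $1\le l\le m$, and a coordinate $i$. Put $\zeta_l=\nu_i^l-\nu_i^{l+1}$ and $\theta_l=\eta^l-\eta^{l+1}$; both sum to $0$ over $l$, and $|\theta_l|<M$. We have
\[
\prod_{l=1}^mK_i(u^l,u^{l+1})=\sum_{j_1,\dots,j_m\ge0}\exp\Bigl(-\frac1N\sum_lj_l\Bigr)\,e\Bigl(\frac1N\sum_l\zeta_lj_l+\sum_l\theta_lB^i\bigl(\tfrac{j_l}N\bigr)\Bigr).
\]
To each tuple $(j_l)$ assign the unique permutation $\sigma$ of $\{1,\dots,m\}$ such that $j_{\sigma(1)}\le\dots\le j_{\sigma(m)}$ and $\sigma(h-1)<\sigma(h)$ whenever $j_{\sigma(h-1)}=j_{\sigma(h)}$. Let $d_1=j_{\sigma(1)}$ and $d_h=j_{\sigma(h)}-j_{\sigma(h-1)}$ for $h\ge2$. The tuples with a given $\sigma$ correspond bijectively to the integer vectors $(d_h)$ with $d_h\ge\iota_h$, where $\iota_h=1$ if $h\ge2$ and $\sigma(h-1)>\sigma(h)$, and $\iota_h=0$ otherwise. Define the tail sums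
\[
\Xi_h=\sum_{h'\ge h}\zeta_{\sigma(h')},\qquad\Theta_h=\sum_{h'\ge h}\theta_{\sigma(h')},\qquad1\le h\le m+1,
\]
so that $\Xi_1=\Theta_1=\Xi_{m+1}=\Theta_{m+1}=0$ and $|\Theta_h|\le mM$. Since $j_{\sigma(h)}=d_1+\dots+d_h$ and $B^i(0)=0$,
\[
\sum_lj_l=\sum_{h=1}^m(m-h+1)d_h,\qquad\sum_l\zeta_lj_l=\sum_{h=1}^m\Xi_hd_h,\qquad\sum_l\theta_lB^i\bigl(\tfrac{j_l}N\bigr)=\sum_{h=1}^m\Theta_h\Delta_h,
\]
where $\Delta_1,\dots,\Delta_m$ are the increments of $B^i$ over consecutive intervals of lengths $d_1/N,\dots,d_m/N$. They are independent, so by (B1)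
\[
\mathbb{E}\prod_{l=1}^mK_i(u^l,u^{l+1})=\sum_\sigma\prod_{h=1}^m\sum_{d\ge\iota_h}x_h^d,\qquad x_h=\exp\Bigl(-\frac{(m-h+1)+2\pi^2\Theta_h^2+2\pi i\,\Xi_h}N\Bigr).
\]
Each geometric series has modulus $|x_h|^{\iota_h}/|1-x_h|\le8m^2Nw(\Xi_h,\Theta_h)$ by Lemma~\ref{lem:geom}, and $w(\Xi_1,\Theta_1)=1$. Inserting this in \eqref{eq:cycle},
\begin{equation}\label{eq:wsum}
\mathbb{E}\operatorname{tr}K^m\le C_mN^{km}\sum_{\sigma_1,\dots,\sigma_k}\ \sum_{u^1,\dots,u^m\in E}\ \prod_{i=1}^k\prod_{h=2}^mw(\Xi_h^i,\Theta_h^i),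
\end{equation}
where $\Xi^i_h$ and $\Theta^i_h$ are formed with the permutation $\sigma_i$ and the $i$-th coordinate.

\emph{Counting.} Fix $\sigma_1,\dots,\sigma_k$. For each factor let $\rho_{i,h}$ be the least dyadic number with $\rho_{i,h}^2\ge1+(\Theta_h^i)^2+|\Xi_h^i|_N$. Then $w(\Xi_h^i,\Theta_h^i)\le4\rho_{i,h}^{-2}$, and since $1+\Theta^2+|\Xi|_N\le3m^2M^2$ each $\rho_{i,h}$ takes at most $C_mn$ values. So the inner sum in \eqref{eq:wsum} is at most $C_m\sum_\rho\mathcal{N}(\rho)\prod_{i,h}\rho_{i,h}^{-2}$, where $\rho=(\rho_{i,h})$ runs over at most $(C_mn)^{k(m-1)}$ arrays and $\mathcal{N}(\rho)$ is the number of $(u^1,\dots,u^m)\in E^m$ with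
\[
|\Xi_h^i|_N\le\rho_{i,h}^2,\qquad|\Theta_h^i|\le\rho_{i,h}\qquad(1\le i\le k,\ 2\le h\le m).
\]
The trivial bound is $\mathcal{N}(\rho)\le|E|^m$. For a second bound fix $u^1\in E$. For each $i$, the residues of $\Xi_2^i,\dots,\Xi_m^i$ modulo $N$ determine every difference $\zeta_{\sigma_i(h)}=\Xi_h^i-\Xi_{h+1}^i$ modulo $N$, and hence, starting from $\nu_i^1$, every $\nu_i^l\in\{0,\dots,N-1\}$. Each residue has at most $2\rho_{i,h}^2+1\le3\rho_{i,h}^2$ possible values. The heights are shared by all coordinates: for any single $i_0$, the numbers $\Theta_2^{i_0},\dots,\Theta_m^{i_0}\in n^{-1}\mathbb{Z}$ determine every $\theta_l$ and hence every $\eta^l$, and each has at most $2n\rho_{i_0,h}+1\le3n\rho_{i_0,h}$ possible values. The minimum over $i_0$ of $\prod_h\rho_{i_0,h}$ is at most the geometric mean $\prod_{i,h}\rho_{i,h}^{1/k}$. Thus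
\[
\mathcal{N}(\rho)\le C_m|E|\,n^{m-1}\prod_{i,h}\rho_{i,h}^{2+1/k}.
\]
Raise this bound to the power $\beta=\frac{2k}{2k+1}$ and the trivial bound to the power $1-\beta$. Since $\beta(2+\frac1k)=2$ and $\beta+(1-\beta)m=1+\frac{m-1}{2k+1}$, we obtain $\mathcal{N}(\rho)\le C_mn^m|E|^{1+\frac{m-1}{2k+1}}\prod_{i,h}\rho_{i,h}^2$. Summing over $\rho$ and over the $(m!)^k$ choices of permutations,
\[
\mathbb{E}\operatorname{tr}K^m\le C_m\,n^{C_m}M^{2km}|E|^{1+\frac{m-1}{2k+1}} .
\]

\emph{Conclusion.} By \eqref{eq:trace} and Markov's inequality, the probability in the lemma is at most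
\[
\frac{e^{km}\,\mathbb{E}\operatorname{tr}K^m}{M^{(2k+\varepsilon)m}|E|^{m/(2k+1)}}\le C_mn^{C_m}|E|^{\frac{2k}{2k+1}}M^{-\varepsilon m}\le C_mn^{C_m}M^{2k+2-\varepsilon m}.
\]
Choose $m\ge2$ with $\varepsilon m\ge A+2k+3$, and then $n_0$ such that $C_mn^{C_m}\le2^n$ for $n\ge n_0$. \qed

\section{The multiscale recursion}\label{sec:rec}

\subsection{Exponential sums over the graph}

The induction on the dimension involves the sheets built from some of the paths. For $I\subset\{1,\dots,k\}$ with $j=|I|\ge1$ let $W^I(t)=\sum_{i\in I}W^i(t_i)$ for $t\in[0,1]^I$. For dyadic $r$ let $\mathcal{Q}_r^I$ be the partition of $[0,1)^I$ into the $r^{2j}$ half-open cubes $Q$ of side $r^{-2}$, with lower corners $t_Q$. Put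
\[
e_Q(\xi,\eta)=e\bigl(\xi\cdot t_Q+\eta W^I(t_Q)\bigr),\qquad\Pi_r^I=[0,r^2)^I\times[0,r)\subset\mathbb{R}^I\times\mathbb{R}.
\]
The piece of the graph over $Q$ has dimensions roughly $r^{-2}\times\dots\times r^{-2}\times r^{-1}$, and $\Pi_r^I$ is the dual box. Let $D_I(r)$ be the least constant such that
\begin{equation}\label{eq:D}
\Bigl(\frac1{|\Pi_r^I|}\int_{\Pi_r^I}\Bigl|\sum_{Q\in\mathcal{Q}_r^I}a_Qe_Q\Bigr|^{q_j}\Bigr)^{1/q_j}\le D_I(r)\Bigl(\sum_Q|a_Q|^2\Bigr)^{1/2}\qquad\text{for all }(a_Q),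
\end{equation}
and set $D_\varnothing=1$. We omit $I$ from the notation when $I=\{1,\dots,k\}$. Three facts are immediate. The Cauchy--Schwarz inequality gives $D_I(r)\le r^j$. Since $e_Q(u+v)=e_Q(u)e_Q(v)$, translating the box multiplies the $a_Q$ by unimodular numbers, so \eqref{eq:D} holds on every translate of $\Pi_r^I$. Finally $|\Pi_r^I|^{1/q_j}=r^{(2j+1)/q_j}=r^j$. The goal of this section is square-root cancellation in $L^{q_j}$.

\begin{proposition}\label{prop:D}
Almost surely, for every $\varepsilon>0$ and every $I$, $\ \sup_{r\text{ dyadic}}r^{-\varepsilon}D_I(r)<\infty$.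
\end{proposition}

The exponent $q_j$ is the largest possible here. If all $a_Q$ equal $1$, the sum has modulus at least $\frac12r^{2j}$ on a neighborhood of $0$ that does not depend on $r$, so its averaged $L^q$ norm is at least $c_\omega r^{2j-(2j+1)/q}$, against an $\ell^2$ norm $r^j$. We derive Proposition~\ref{prop:D} from the following recursion.

\begin{proposition}\label{prop:rec}
Fix $\varepsilon\in(0,1)$ and an integer $J\ge1$. Almost surely there is $n_1$ such that for all $n\ge n_1$, $M=2^n$, all dyadic $r\le M^{2J}$ and all nonempty $I$,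
\[
D_I(Mr)\le M^\varepsilon D_I(r)+M^{3k+5}\max_{i\in I}D_{I\setminus\{i\}}(r).
\]
\end{proposition}

The large power $M^{3k+5}$ is harmless because it is added, not multiplied at each step, and because the same $M$ serves up to the scale $M^{2J}$ with $J$ as large as we like.

\begin{proof}[Proof of Proposition~\ref{prop:D} from Proposition~\ref{prop:rec}]
Work on the almost sure event where Proposition~\ref{prop:rec} holds for all rational $\varepsilon\in(0,1)$ and all $J$. We use induction on $j=|I|$; for $j=0$ there is nothing to prove. Let $j\ge1$, let $\varepsilon\in(0,1)$ be rational and fix an integer $J\ge\max\{2,(3k+5)/\varepsilon\}$. Let $l\ge0$ be so large that $n=\lfloor l/J\rfloor\ge\max\{1,n_1\}$, and put $M=2^n$ and $n'=l-(J-1)n$, so that $n\le n'<n+J$. The trivial bound gives $D_I(2^{n'})\le2^{n'j}\le2^{Jj}M^j$. Apply Proposition~\ref{prop:rec} with $r=2^{n'},2^{n'}M,\dots,2^{n'}M^{J-2}$; this is allowed because $r\le2^l<2^{J(n+1)}\le M^{2J}$. By the induction hypothesis, $D_{I\setminus\{i\}}(r)\le C_\omega2^{\varepsilon l}$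 for all $i\in I$ and all dyadic $r\le2^l$. After $J-1$ steps,
\[
D_I(2^l)\le M^{\varepsilon J}\bigl(2^{Jj}M^j+JM^{3k+5}C_\omega2^{\varepsilon l}\bigr)\le C_\omega\,2^{2\varepsilon l}M^{3k+5}\le C_\omega\,2^{3\varepsilon l},
\]
since $M^J\le2^l$ and $(3k+5)/J\le\varepsilon$. The finitely many remaining $l$ only change $C_\omega$, and $\varepsilon$ is an arbitrarily small rational.
\end{proof}

For fixed $I$, Proposition~\ref{prop:rec} involves only the $|I|$ independent paths $W^i$, $i\in I$. After relabeling it follows from the statement for the full index set in dimension $|I|$, where the exponent $3|I|+5$ is at most $3k+5$. There are finitely many $I$, so it suffices to treat $I=\{1,\dots,k\}$ for arbitrary $k\ge1$. In the rest of this section $q=q_k$, and $N$, $\mathcal{P}$, $\Gamma$ are as in Section~\ref{sec:fixed}.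

\subsection{Local constancy}

A function whose Fourier transform lives on a small box is essentially constant on the dual boxes. We need this uniformly for all cubes $Q$ at once, and the following Taylor expansion provides it at the cost of a constant.

\begin{lemma}\label{lem:local}
Let $r$ be dyadic and $\lambda\ge1$ an integer with $|W(t)-W(t_Q)|\le\lambda/r$ for all $t\in Q\in\mathcal{Q}_r$. Let $U$ be a countable disjoint union of boxes $b=u_b+[0,r^2)^k\times[0,r/\lambda)$. Let $\mathfrak{m}$ be a finite complex measure on $[0,1)^k$ and $F(u)=\int e(u\cdot\gamma(t))\,d\mathfrak{m}(t)$. For $t\in Q$ put $z(t)=\bigl(r^2(t-t_Q),\,r(W(t)-W(t_Q))/\lambda\bigr)\in[-1,1]^{k+1}$, and for multi-indices $\alpha\in\mathbb{Z}_{\ge0}^{k+1}$ put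
\[
G_Q^\alpha(b)=\int_Qz(t)^\alpha\,e\bigl(u_b\cdot(\gamma(t)-\gamma(t_Q))\bigr)\,d\mathfrak{m}(t),\qquad F^\alpha(u)=\sum_{Q\in\mathcal{Q}_r}e_Q(u)\,G_Q^\alpha(b)\quad(u\in b).
\]
Then $\|F\|_{L^q(U)}\le e^{2\pi(k+1)}\sup_\alpha\|F^\alpha\|_{L^q(U)}$.
\end{lemma}

\begin{proof}
Let $u\in b$ and write $u-u_b=(r^2y_1,\dots,r^2y_k,\,ry_{k+1}/\lambda)$ with $y=y(u)\in[0,1)^{k+1}$. For $t\in Q$ we have $(u-u_b)\cdot(\gamma(t)-\gamma(t_Q))=y\cdot z(t)$, so
\[
e(u\cdot\gamma(t))=e_Q(u)\,e\bigl(u_b\cdot(\gamma(t)-\gamma(t_Q))\bigr)\sum_\alpha\frac{(-2\pi i)^{|\alpha|}}{\alpha!}\,y^\alpha z(t)^\alpha ,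
\]
with uniform convergence in $t$. Integrating, $F(u)=\sum_\alpha\frac{(-2\pi i)^{|\alpha|}}{\alpha!}y(u)^\alpha F^\alpha(u)$. Now use $|y^\alpha|\le1$, Minkowski's inequality and $\sum_\alpha(2\pi)^{|\alpha|}/\alpha!=e^{2\pi(k+1)}$.
\end{proof}

\subsection{Two scales}\label{ss:two}

By (B3), $|W(t)-W(t_Q)|\le C_\omega r^{-1}\sqrt{\log(4r^2)}$ for $t\in Q\in\mathcal{Q}_r$, and $\log(4r^2)\le CJn$ if $r\le M^{2J}$. Since $C_\omega\sqrt{Jn}\le n$ for large $n$, almost surely, for all large $n$ and all dyadic $r\le M^{2J}$,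
\begin{equation}\label{eq:G2}
|W(t)-W(t_Q)|\le n/r\qquad\text{for all }t\in Q\in\mathcal{Q}_r .
\end{equation}
For $Q\in\mathcal{Q}_r$ define the rescaled sheet $B_Q(s)=r\bigl(W(t_Q+r^{-2}s)-W(t_Q)\bigr)$, $s\in[0,1]^k$. By (B2) it is a sum of $k$ independent standard Brownian motions in $s_1,\dots,s_k$. Let $S_Q$ and $S_{Q,E}$ be the operators of Section~\ref{sec:fixed} with $B=B_Q$.

Assume \eqref{eq:G2} and consider a sum $F=\sum_{Q'\in\mathcal{Q}_{Mr}}a_{Q'}e_{Q'}$ at the fine scale. The corners of the cubes $Q'\subset Q$ are the points $t_Q+r^{-2}s$ with $s\in\mathcal{P}$, so the coefficients form a family of vectors $a_Q\in\ell^2(\mathcal{P})$, $Q\in\mathcal{Q}_r$. Identify $b=(\nu,\eta)\in\Gamma$ with the box $u_b+[0,r^2)^k\times[0,r/n)$, where $u_b=(r^2\nu,r\eta)$. These boxes partition $\Pi_{Mr}$, and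
\[
u_b\cdot\bigl(\gamma(t_Q+r^{-2}s)-\gamma(t_Q)\bigr)=\nu\cdot s+\eta B_Q(s).
\]
Apply Lemma~\ref{lem:local} with $\lambda=n$ and $\mathfrak{m}=\sum a_{Q'}\delta_{t_{Q'}}$. Then $G_Q^\alpha=S_Qa_Q^\alpha$, where $a_Q^\alpha(s)=a_Q(s)z(t_Q+r^{-2}s)^\alpha$ satisfies $|a_Q^\alpha|\le|a_Q|$. Since $|\Pi_{Mr}|^{1/q}=(Mr)^k$, we conclude that
\begin{equation}\label{eq:sharp}
D(Mr)\le e^{2\pi(k+1)}(Mr)^{-k}\sup\|F^\sharp\|_{L^q(\Pi_{Mr})},\qquad F^\sharp(u)=\sum_{Q\in\mathcal{Q}_r}e_Q(u)\,S_Qa_Q(b)\quad(u\in b),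
\end{equation}
where the supremum is over all families with $\sum_Q\|a_Q\|_2^2\le1$. Fix such a family. The Cauchy--Schwarz inequality gives
\begin{equation}\label{eq:triv}
|S_Qa_Q(b)|\le M^k\|a_Q\|_2,\qquad\text{hence}\qquad\sum_Q|S_Qa_Q(b)|^2\le M^{2k}.
\end{equation}
For a collection $\mathcal{C}\subset\mathcal{Q}_r$ let $F^\sharp_{\mathcal{C}}$ be the part of $F^\sharp$ coming from $Q\in\mathcal{C}$, and let $H_{\mathcal{C}}(b)=(\sum_{Q\in\mathcal{C}}|S_Qa_Q(b)|^2)^{1/2}$. On each $b$, $F^\sharp_{\mathcal{C}}$ is an exponential sum at the coarse scale with constant coefficients, and $b\subset u_b+\Pi_r$. So \eqref{eq:D} gives $\|F^\sharp_{\mathcal{C}}\|_{L^q(b)}\le r^kD(r)H_{\mathcal{C}}(b)$, and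
\begin{equation}\label{eq:HC}
\|F^\sharp_{\mathcal{C}}\|_{L^q(\Pi_{Mr})}\le r^kD(r)\,\|H_{\mathcal{C}}\|_{\ell^q(\Gamma)} .
\end{equation}
In view of \eqref{eq:sharp}, we want $\|H_{\mathcal{C}}\|_q\lesssim M^{k+\varepsilon/2}$ for a collection $\mathcal{C}$ that contains most cubes. For nonempty $E\subset\Gamma$, call $Q\in\mathcal{Q}_r$ \emph{$E$-bad} if $\|S_{Q,E}\|^2>M^{2k+\varepsilon}|E|^{1/(2k+1)}$.

\subsection{The idea for $k=1$}

Let $k=1$, so that $q=3$ and the cubes are intervals, and let $H=H_{\mathcal{Q}_r}$, which is at most $M$ by \eqref{eq:triv}. Consider a level set $E=\{b:h<H(b)\le2h\}$ with dyadic $h<M$. If no interval is $E$-bad, then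
\[
h^2|E|\le\sum_Q\|S_{Q,E}a_Q\|_2^2\le M^{2+\varepsilon}|E|^{1/3},\qquad\text{that is,}\qquad h^3|E|\le M^{3+3\varepsilon/2}.
\]
There are $n$ such levels, and the points with $H\le1$ contribute at most $|\Gamma|=nM^3$, so $\|H\|_3^3\le9nM^{3+3\varepsilon/2}$, as desired.

The set $E$ depends on the coefficients and thus on the path, so Lemma~\ref{lem:fixed} does not apply to it directly, and a union bound over $2^{|\Gamma|}$ sets is hopeless for a single interval. But distinct intervals carry independent copies $B_Q$. The probability that $M^4$ given intervals are all $E$-bad is at most $M^{-AM^4}$, and this beats both the $2^{|\Gamma|}\le2^{M^4}$ choices of $E$ and the $r^{2M^4}\le M^{4JM^4}$ choices of the intervals once $A>4J+1$. So, with high probability, \emph{every} $E$ has fewer than $M^4$ bad intervals. We discard them. By \eqref{eq:triv} each discarded interval adds at most $M$ to $|F^\sharp|$, so a polynomial number of them costs only a fixed power of $M$.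

Two points remain. Discarding intervals changes $H$ and its level sets, so the procedure has to be iterated; it ends after $O(n)$ rounds because each unsuccessful round halves the norm. And for $k\ge2$ two cubes with a common coordinate interval share a piece of a path, so they are not independent.

\subsection{Matchings and slabs}

A \emph{slab} is the set of all $Q\in\mathcal{Q}_r$ whose $i$-th coordinate interval is a prescribed one, for some $i$; every cube lies in exactly $k$ slabs. A \emph{matching} is a set of cubes no two of which lie in a common slab. For $k=2$, slabs are the rows and columns of a chessboard and a matching is a placement of non-attacking rooks. For $k=1$, slabs are single intervals and every set is a matching. For the cubes of a matching the sheets $B_Q$ are independent by (B2), since for each $i$ they use increments of $W^i$ over disjoint intervals. Let $L=M^{2k+2}\ge|\Gamma|$.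

\begin{lemma}\label{lem:match}
Almost surely, for all large $n$, all dyadic $r\le M^{2J}$ and all nonempty $E\subset\Gamma$, every matching of $E$-bad cubes in $\mathcal{Q}_r$ has fewer than $L$ elements.
\end{lemma}

\begin{proof}
Let $A=4kJ+2$ and $n\ge n_0(\varepsilon,A,k)$, and fix $r$. A subset of a matching is a matching, so we bound the probability that some $E$ admits a matching of exactly $L$ cubes that are $E$-bad. There are at most $2^{|\Gamma|}\le2^L$ sets $E$ and at most $|\mathcal{Q}_r|^L=r^{2kL}\le M^{4kJL}$ matchings of size $L$. By independence and Lemma~\ref{lem:fixed}, the probability is at most $2^LM^{4kJL}M^{-AL}=(2M^{-2})^L\le2M^{-2}$. There are $2Jn+1$ values of $r$, and $\sum_n(2Jn+1)4^{-n}<\infty$, so the Borel--Cantelli lemma applies.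
\end{proof}

From here on the argument is deterministic. For a set $\mathcal{S}$ of slabs let $\mathcal{C}(\mathcal{S})$ be the set of cubes that lie in no slab of $\mathcal{S}$.

\begin{lemma}\label{lem:remove}
Suppose that the conclusion of Lemma~\ref{lem:match} holds for $n$ and $r$, and let $\sum_Q\|a_Q\|_2^2\le1$. Then there is a set $\mathcal{S}$ of at most $Cn^2L$ slabs with $\|H_{\mathcal{C}(\mathcal{S})}\|_{\ell^q(\Gamma)}\le C\sqrt n\,M^{k+\varepsilon/2}$.
\end{lemma}

\begin{proof}
We construct $\varnothing=\mathcal{S}_0\subset\mathcal{S}_1\subset\cdots$ and write $H_\tau=H_{\mathcal{C}(\mathcal{S}_\tau)}$, so that $H_{\tau+1}\le H_\tau$. Round $\tau$ goes as follows. If $\|H_\tau\|_q\le1$, stop with $\mathcal{S}=\mathcal{S}_\tau$. Otherwise let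
\[
\psi_\tau=\bigl(H_\tau/\|H_\tau\|_q\bigr)^{q-2}\in[0,1].
\]
This is the weight that norms $H_\tau^2$ in $\ell^{q/2}$, whose dual exponent is $2k+1$; indeed $(q-2)(2k+1)=q$ gives $\sum_b\psi_\tau(b)^{2k+1}=1$. Let $h^*=\lceil\log_2|\Gamma|\rceil\le(2k+2)n$ and
\[
E_h=\{b\in\Gamma:2^{-h-1}<\psi_\tau(b)\le2^{-h}\},\qquad0\le h<h^* .
\]
Then $|E_h|\le2^{(h+1)(2k+1)}$, that is, $2^{-h}|E_h|^{1/(2k+1)}\le2$. For each nonempty $E_h$ choose a maximal matching of $E_h$-bad cubes. It has fewer than $L$ elements. Let $\mathcal{S}_{\tau+1}$ consist of $\mathcal{S}_\tau$ and all slabs that contain a member of one of these matchings; at most $kLh^*$ slabs are added. An $E_h$-bad cube either belongs to the matching or, by maximality, shares a slab with one of its members. In both cases it lies in an added slab. So no cube of $\mathcal{C}(\mathcal{S}_{\tau+1})$ is $E_h$-bad for any $h$. Using this on the sets $E_h$, and \eqref{eq:triv} on the remaining set $\{\psi_\tau\le2^{-h^*}\}$, where $2^{-h^*}|\Gamma|\le1$,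 we get
\begin{align*}
\sum_b\psi_\tau H_{\tau+1}^2&\le\sum_{Q\in\mathcal{C}(\mathcal{S}_{\tau+1})}\|a_Q\|_2^2\Bigl[\sum_{h<h^*}2^{-h}M^{2k+\varepsilon}|E_h|^{\frac1{2k+1}}+2^{-h^*}|\Gamma|M^{2k}\Bigr]\\
&\le(2h^*+1)M^{2k+\varepsilon}.
\end{align*}
This tests the new function against the old weight, which is useful when the norm has not dropped much. If $\|H_{\tau+1}\|_q\ge\frac12\|H_\tau\|_q$, stop with $\mathcal{S}=\mathcal{S}_{\tau+1}$. In that case
\[
\|H_{\tau+1}\|_q^q\le\sum_bH_\tau^{q-2}H_{\tau+1}^2=\|H_\tau\|_q^{q-2}\sum_b\psi_\tau H_{\tau+1}^2\le\bigl(2\|H_{\tau+1}\|_q\bigr)^{q-2}(2h^*+1)M^{2k+\varepsilon},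
\]
and $\|H_{\tau+1}\|_q>\frac12$, so $\|H_{\tau+1}\|_q^2\le CnM^{2k+\varepsilon}$. Otherwise go to round $\tau+1$.

We have $|\Gamma|^{1/q}=n^{k/(2k+1)}M^k\le M^{k+1}$, so $\|H_0\|_q\le M^{2k+1}$ by \eqref{eq:triv}. If round $\tau$ is reached and adds slabs, then $1<\|H_\tau\|_q\le2^{-\tau}M^{2k+1}$, so $\tau<(2k+1)n$. Hence the procedure stops, and $|\mathcal{S}|\le(2k+1)n\cdot kLh^*\le Cn^2L$.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:rec}}

Let $n$ be so large that \eqref{eq:G2} and the conclusion of Lemma~\ref{lem:match} hold for all dyadic $r\le M^{2J}$, and that the number of slabs in Lemma~\ref{lem:remove} is at most $ML=M^{2k+3}$. Fix $r$ and a family with $\sum_Q\|a_Q\|_2^2\le1$, and let $\mathcal{S}$ be given by Lemma~\ref{lem:remove}. Assign each cube outside $\mathcal{C}(\mathcal{S})$ to one slab of $\mathcal{S}$ that contains it. This partitions $\mathcal{Q}_r$ into $\mathcal{C}(\mathcal{S})$ and at most $M^{2k+3}$ collections $\mathcal{C}'$, each contained in a slab.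 Let $D^-=\max_iD_{I\setminus\{i\}}(r)$.

Consider such a $\mathcal{C}'$, in the slab whose $i$-th interval has left endpoint $x$, and let $I'=I\setminus\{i\}$. Because $W$ is additive, for $Q\in\mathcal{C}'$
\[
e_Q(\xi,\eta)=e\bigl(\xi_ix+\eta W^i(x)\bigr)\,e_{\bar Q}(\xi_{I'},\eta),
\]
where $\bar Q\in\mathcal{Q}_r^{I'}$ is the projection of $Q$, and distinct $Q$ have distinct projections. The first factor is unimodular and common to all $Q\in\mathcal{C}'$. Fix $b$ and let $\Phi=\sum_{Q\in\mathcal{C}'}e_Q\,S_Qa_Q(b)$ on $u_b+\Pi_r$. Then $|\Phi|$ is the modulus of an exponential sum for the sheet $W^{I'}$ and does not depend on $\xi_i$. Let $k\ge2$. Since $q_k\le q_{k-1}$, the averaged $L^{q_k}$ norm of $\Phi$ over $u_b+\Pi_r$ is at most its averaged $L^{q_{k-1}}$ norm. The latter is an average over a translate of $\Pi_r^{I'}$, so it is at most $D_{I'}(r)H_{\mathcal{C}'}(b)\le D^-M^k$ by \eqref{eq:D} and \eqref{eq:triv}. If $k=1$, $\Phi$ has one term and $|\Phi|\le M=D^-M^k$. In both cases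 $\|F^\sharp_{\mathcal{C}'}\|_{L^q(b)}\le r^kM^kD^-$, and $\|F^\sharp_{\mathcal{C}'}\|_{L^q(\Pi_{Mr})}\le|\Gamma|^{1/q}r^kM^kD^-\le M^{k+1}(Mr)^kD^-$. Together with \eqref{eq:HC} and Lemma~\ref{lem:remove},
\[
\|F^\sharp\|_{L^q(\Pi_{Mr})}\le(Mr)^k\Bigl[C\sqrt n\,M^{\varepsilon/2}D(r)+M^{2k+3}M^{k+1}D^-\Bigr].
\]
By \eqref{eq:sharp}, $D(Mr)\le C\sqrt n\,M^{\varepsilon/2}D(r)+CM^{3k+4}D^-$. For large $n$ we have $C\sqrt n\le M^{\varepsilon/2}$ and $C\le M$, which gives the proposition. \qed

\section{The endpoint estimate on strips}\label{sec:strip}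

On one translate of $\Pi_r$, the function $Tf$ is an exponential sum of the kind just studied. A strip of height $r$ is tiled by such translates, and orthogonality in $\xi$ sums their contributions.

\begin{proposition}\label{prop:strip}
Almost surely, for every $\varepsilon>0$, $\ \|Tf\|_{L^{q_k}(\mathbb{R}^k\times[\eta_0,\eta_0+r))}\le C_\omega r^\varepsilon\|f\|_2$ for all dyadic $r$, all $\eta_0\in\mathbb{R}$ and all $f\in L^2([0,1]^k)$.
\end{proposition}

\begin{proof}
Let $q=q_k$. By (B3) there is an integer $\lambda$ with $1\le\lambda\le C_\omega\sqrt{\log(4r^2)}$ and $|W(t)-W(t_Q)|\le\lambda/r$ for $t\in Q\in\mathcal{Q}_r$. Partition the strip $U=\mathbb{R}^k\times[\eta_0,\eta_0+r)$ into the boxes $b$ of Lemma~\ref{lem:local} with corners $u_b=(r^2\nu,\eta_j)$, where $\nu\in\mathbb{Z}^k$, $\eta_j=\eta_0+jr/\lambda$ and $0\le j<\lambda$. Apply that lemma with $d\mathfrak{m}=f\,dt$, so that $F=Tf$. Since $b\subset u_b+\Pi_r$, \eqref{eq:D} gives $\|F^\alpha\|_{L^q(b)}\le r^kD(r)(\sum_Q|G_Q^\alpha(b)|^2)^{1/2}$.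 As $q/2\ge1$, the $\ell^{q/2}$ norm is at most the $\ell^1$ norm, and
\[
\|F^\alpha\|_{L^q(U)}^2\le r^{2k}D(r)^2\Bigl(\sum_b\Bigl(\sum_Q|G_Q^\alpha(b)|^2\Bigr)^{q/2}\Bigr)^{2/q}\le r^{2k}D(r)^2\sum_{j<\lambda}\sum_Q\sum_{\nu\in\mathbb{Z}^k}|G_Q^\alpha(b)|^2 .
\]
For fixed $j$ and $Q$, we have $G_Q^\alpha(b)=\int_Qg(t)\,e(r^2\nu\cdot(t-t_Q))\,dt$ with $g=fz^\alpha e(\eta_j(W-W(t_Q)))$, which does not depend on $\nu$ and satisfies $|g|\le|f|$. The functions $e(r^2\nu\cdot(t-t_Q))$, $\nu\in\mathbb{Z}^k$, form a complete orthogonal system in $L^2(Q)$ with squared norms $r^{-2k}$, so Parseval's identity gives $\sum_\nu|G_Q^\alpha(b)|^2\le r^{-2k}\int_Q|f|^2$. Hence $\|F^\alpha\|_{L^q(U)}\le\lambda^{1/2}D(r)\|f\|_2$ and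
\[
\|Tf\|_{L^q(U)}\le e^{2\pi(k+1)}\lambda^{1/2}D(r)\|f\|_2 .
\]
Finally $\lambda^{1/2}\le C_\omega r^{\varepsilon/2}$, and $D(r)\le C_\omega r^{\varepsilon/2}$ by Proposition~\ref{prop:D}.
\end{proof}

\section{From strips to level sets}\label{sec:level}

Proposition~\ref{prop:strip} degenerates as $r\to\infty$. To bound the set $\{|Tf|>\Lambda\}$ in the whole space we cut it into strips whose height is a fixed power of $1/\Lambda$ and show that non-adjacent strips hardly interact. The interaction kernel is $\widehat\mu$, so we need a uniform decay bound in the vertical direction. Its exponent is not important, since the height enters the final estimate only to the power $\varepsilon$.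

\begin{lemma}\label{lem:decay}
Almost surely, $|\widehat\mu(\xi,\theta)|\le C_\omega|\theta|^{-k/2}$ for all $\xi\in\mathbb{R}^k$ and $|\theta|\ge1$.
\end{lemma}

\begin{proof}
We have $\widehat\mu(\xi,\theta)=\prod_i\Phi_i(\xi_i,\theta)$ with $\Phi_i(x,\theta)=\int_0^1e(xt+\theta W^i(t))\,dt$. So it suffices to show $|\Phi_i(x,\theta)|\le C_\omega2^{-l/2}$ for all $x\in\mathbb{R}$, $l\ge0$ and $2^l\le|\theta|\le2^{l+1}$.

\emph{Moments.} Let $m\ge1$. Write $|\Phi_i|^{2m}=\Phi_i^m\overline{\Phi_i}^{\,m}$ as an integral over $[0,1]^{2m}$ of $e(\sum_a\pm(xt_a+\theta W^i(t_a)))$, with $m$ signs $+$ and $m$ signs $-$. Up to a null set, the cube splits into $(2m)!$ regions according to the order $t_{(1)}<\dots<t_{(2m)}$ of the variables. On each region use the gaps $d_1=t_{(1)}$, $d_h=t_{(h)}-t_{(h-1)}$ as coordinates; they lie in $[0,1]$ and the Jacobian is $1$. The random phase is $\theta\sum_h\sigma_h\Delta_h$, where the $\Delta_h$ are independent increments of variance $d_h$ and $\sigma_h$ is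 the sum of the signs of the $2m-h+1$ largest variables. By (B1) the expectation of the integrand has modulus $\prod_h\exp(-2\pi^2\theta^2\sigma_h^2d_h)$. For each of the $m$ even values of $h$, $\sigma_h$ is a sum of an odd number of signs, so $\sigma_h^2\ge1$ and the integral in $d_h$ is at most $(2\pi^2\theta^2)^{-1}$. For odd $h$ the integral over $d_h\in[0,1]$ is at most $1$. Hence
\[
\mathbb{E}|\Phi_i(x,\theta)|^{2m}\le(2m)!\,(2\pi^2\theta^2)^{-m}.
\]

\emph{The range $|x|\le2^{10l}$.} The region $\{|x|\le2^{10l},\ 2^l\le|\theta|\le2^{l+1}\}$ contains at most $12\cdot2^{13l}$ points of the lattice $(2^{-l}\mathbb{Z})^2$, and each of its points is within $2^{-l}$ of one of them in both coordinates. At a lattice point, Markov's inequality gives $\mathbb{P}(|\Phi_i|>2^{-l/2})\le C_m2^{ml}2^{-2ml}$. With $m=14$ the union bound is $C2^{-l}$, which is summable. So almost surely, for all large $l$, $|\Phi_i|\le2^{-l/2}$ at all lattice points of the region. Since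
\[
|\Phi_i(x,\theta)-\Phi_i(x',\theta')|\le2\pi\bigl(|x-x'|+|\theta-\theta'|\sup|W^i|\bigr),
\]
we get $|\Phi_i|\le2^{-l/2}+C_\omega2^{-l}$ on the whole region. The finitely many other $l$ are covered by $|\Phi_i|\le1$.

\emph{The range $|x|>2^{10l}$.} Let $h=\frac1{2|x|}<2^{-10l}$, so that $e(xh)=-1$, and let $\varphi=\mathbf{1}_{[0,1]}e(\theta W^i)$. Shifting the variable by $h$ gives $\Phi_i=-\int e(xt)\varphi(t+h)\,dt$, hence $\Phi_i=\frac12\int e(xt)(\varphi(t)-\varphi(t+h))\,dt$. The two boundary intervals of length $h$ contribute at most $h$, and on $[0,1-h]$ (B3) gives $|\varphi(t)-\varphi(t+h)|\le2\pi|\theta|C_\omega h^{1/3}$. So $|\Phi_i|\le h+\pi C_\omega2^{l+1}2^{-10l/3}\le C_\omega2^{-2l}$.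
\end{proof}

\begin{proposition}\label{prop:level}
Almost surely, for every $\varepsilon>0$, $\ |\{|Tf|>\Lambda\}|\le C_\omega\Lambda^{-q_k-\varepsilon}$ whenever $\|f\|_2=1$ and $0<\Lambda<1$. Consequently $T\colon L^2([0,1]^k)\to L^q(\mathbb{R}^{k+1})$ is bounded for every $q$ with $q_k<q<\infty$.
\end{proposition}

\begin{proof}
Work on the event where Proposition~\ref{prop:strip} and Lemma~\ref{lem:decay} hold, and let $\delta=k\varepsilon/(4q_k)$. Let $E\subset\{|Tf|>\Lambda\}$ be bounded and measurable with $|E|>0$, and put $g=\mathbf{1}_E\,Tf/|Tf|$. For bounded $g_0$ with bounded support let $T^*g_0(t)=\int g_0(u)\,\overline{e(u\cdot\gamma(t))}\,du$, so that $\langle Tf_0,g_0\rangle=\langle f_0,T^*g_0\rangle$ for $f_0\in L^2$. Then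
\[
\Lambda|E|\le\int_E|Tf|=\langle Tf,g\rangle\le\|T^*g\|_2 .
\]
By Lemma~\ref{lem:decay} there is a dyadic $r\le C_\omega\Lambda^{-4/k}$ such that $|\widehat\mu(\xi,\theta)|\le\Lambda^2/2$ for all $\xi$ and all $|\theta|\ge r$. Let $E_j=E\cap(\mathbb{R}^k\times[jr,(j+1)r))$ and $g_j=\mathbf{1}_{E_j}g$ for $j\in\mathbb{Z}$; only finitely many $E_j$ are nonempty. By Fubini's theorem,
\[
\langle T^*g_j,T^*g_{j'}\rangle=\iint g_j(u)\,\overline{g_{j'}(v)}\,\widehat\mu(v-u)\,du\,dv .
\]
If $|j-j'|\ge2$, the heights of $u\in E_j$ and $v\in E_{j'}$ differ by at least $r$, so this is at most $\frac12\Lambda^2|E_j||E_{j'}|$ in modulus. If $|j-j'|\le1$, bound it by $\frac12\|T^*g_j\|_2^2+\frac12\|T^*g_{j'}\|_2^2$. Summing over all pairs,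
\[
\Lambda^2|E|^2\le\|T^*g\|_2^2\le3\sum_j\|T^*g_j\|_2^2+\tfrac12\Lambda^2|E|^2 .
\]
We use Proposition~\ref{prop:strip}, with exponent $\delta$, twice. By duality and H\"older's inequality, $\|T^*g_j\|_2\le C_\omega r^\delta\|g_j\|_{q_k'}=C_\omega r^\delta|E_j|^{1/q_k'}$. Since $2/q_k'=1+(1-2/q_k)$,
\[
\Lambda^2|E|^2\le C_\omega r^{2\delta}\sum_j|E_j|^{2/q_k'}\le C_\omega r^{2\delta}\,|E|\,\max_j|E_j|^{1-2/q_k}.
\]
Applied to $f$ itself, the proposition gives $\Lambda|E_j|^{1/q_k}\le C_\omega r^\delta$, so $|E_j|^{1-2/q_k}\le C_\omega(r^\delta/\Lambda)^{q_k-2}$. Therefore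
\[
|E|\le C_\omega r^{q_k\delta}\Lambda^{-q_k}\le C_\omega\Lambda^{-q_k-4q_k\delta/k}=C_\omega\Lambda^{-q_k-\varepsilon},
\]
with a constant independent of $E$, $f$ and $\Lambda$. Taking $E=\{|Tf|>\Lambda\}\cap\{|u|\le R\}$ and letting $R\to\infty$ proves the first claim.

Let $q_k<q<\infty$ and choose $\varepsilon>0$ with $q_k+\varepsilon<q$. If $\|f\|_2=1$, then $|Tf|\le\|f\|_1\le1$, so
\[
\|Tf\|_q^q=q\int_0^1\Lambda^{q-1}|\{|Tf|>\Lambda\}|\,d\Lambda\le C_\omega\int_0^1\Lambda^{q-q_k-\varepsilon-1}\,d\Lambda<\infty,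
\]
uniformly in $f$.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Work on the intersection of the almost sure events of Propositions~\ref{prop:nec1}, \ref{prop:nec2} and \ref{prop:level}, none of which depends on $(p,q)$. If $q<\infty$ and $q\le(1+\frac1{2k})\max\{2,p'\}$, then $q\le q_k$ or $q\le(1+\frac1{2k})p'$, and \eqref{eq:ext} fails by Proposition~\ref{prop:nec1} or \ref{prop:nec2}. This includes $p=1$ with any finite $q$. If $q=\infty$, then $\|Tf\|_\infty\le\|f\|_1\le\|f\|_p$.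

Let $q<\infty$ and $q>(1+\frac1{2k})\max\{2,p'\}$. If $p\ge2$, the condition reads $q>q_k$, and Proposition~\ref{prop:level} gives $\|Tf\|_q\le C_\omega\|f\|_2\le C_\omega\|f\|_p$. If $1<p<2$, the condition reads $q>(1+\frac1{2k})p'$. Put $\theta=2/p'\in(0,1)$ and $\tilde q=\theta q$, so that $q_k<\tilde q<\infty$. The operator $T$ is bounded $L^1\to L^\infty$ and, by Proposition~\ref{prop:level}, $L^2\to L^{\tilde q}$. Since $\frac{1-\theta}1+\frac\theta2=1-\frac1{p'}=\frac1p$ and $\frac\theta{\tilde q}=\frac1q$, the Riesz--Thorin theorem shows that $T\colon L^p\to L^q$ is bounded.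
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:endpoint}]
Given $R\ge1$, choose a dyadic $r\in(R,2R]$. Then $[\eta_0,\eta_0+R]\subset[\eta_0,\eta_0+r)$, and Proposition~\ref{prop:strip} gives (i). Part (ii) is Proposition~\ref{prop:level}. If (i) held with $1$ in place of $R^\varepsilon$, then $f=1$, $\eta_0=-R/2$ and $R\to\infty$ would give $\widehat\mu=T1\in L^{q_k}(\mathbb{R}^{k+1})$, which is almost surely false by Proposition~\ref{prop:nec1}.
\end{proof}

\begin{thebibliography}{1}

\bibitem{FO}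
Jonathan M. Fraser and Ana E. de Orellana,
\emph{Fourier restriction for the additive Brownian sheet},
arXiv:2601.05802 (2026).

\end{thebibliography}
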